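# Hyperbolic slices whose poset of strata is not the face lattice of a polytope

## 1. Sign matrices of determinants in $\mathbb R^3$

Fix an integer $M\ge 1$ and take $4M-1$ vectors in $\mathbb R^3$, named
$$\alpha_2,\alpha_3,\dots,\alpha_{2M},\qquad \beta_1,\dots,\beta_M,\qquad \gamma_1,\dots,\gamma_M .$$
Suppose that all the determinants below are nonzero, and record their signs in an $M\times M$ matrix:
$$\sigma_{ij}=\operatorname{sgn}\det(\alpha_{i+j},\beta_i,\gamma_j)\in\{\pm1\},\qquad 1\le i,j\le M. \tag{1}$$
The first vector depends only on $i+j$, so $M^2$ signs are produced by only $O(M)$ vectors. For $M=1$ both signs occur. For large $M$ there are too few vectors to produce all $2^{M^2}$ matrices. The tool for seeing this is a theorem of H. E. Warren (*Trans. AMS* 133 (1968), 167–178), which we quote.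

**Warren's theorem.** For $m\ge k\ge 1$ real polynomials of degree at most $d\ge1$ in $k$ variables, the number of vectors in $\{\pm1\}^m$ that occur as sign vectors of their values is at most $(4edm/k)^k$.

**Lemma 1.** For $M=100$ some $\sigma\in\{\pm1\}^{M\times M}$ is not of the form (1).

*Proof.* The determinants in (1) are $m=M^2=10^4$ polynomials of degree $d=3$ in the $k=3(4M-1)=1197$ coordinates of the vectors. Here $12e\cdot 10^4/1197<273<2^{8.1}$. By Warren's theorem at most
$$\Big(\frac{12e\cdot10^4}{1197}\Big)^{1197}<(2^{8.1})^{1197}<2^{9700}$$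
sign matrices occur, while there are $2^{10000}$ matrices. $\square$

Here is what this is for. Take the real polynomials of degree $n$ all of whose roots are real, and fix their first $s$ coefficients below the leading one. The resulting set is cut into strata according to which neighboring roots coincide, and the strata are ordered by inclusion. In small cases this poset looks like the list of faces of a convex polytope. The conjecture under discussion says that it always is one; the problem is taken from Arne Lien and Robin Schabert, "Shellable slices of hyperbolic polynomials and the degree principle", arXiv:2402.05702 (2024). We shall disprove it in two halves.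

* If the poset is the face lattice of a polytope, then it produces vectors in $\mathbb R^{s-2}$ satisfying sign conditions that can be read off the poset. After passing to a quotient $\mathbb R^3$, these conditions can take the form (1).
* There are slices for which the conditions prescribe any matrix $\sigma$ we like. We prescribe the one from Lemma 1.

## 2. Slices, jump sets, strata

Let $\mathcal H\subset\mathbb R[T]$ be the set of monic *hyperbolic* polynomials, that is, monic real polynomials with only real roots. Monic polynomials of degree $n$ are identified with points of $\mathbb R^n$ through their coefficients, with the Euclidean topology. Throughout, $F=T^n+F_1T^{n-1}+\dots+F_n$ is monic hyperbolic of degree $n$, not of the form $(T-a)^n$, and $2\le s\le n$. (In the excluded case the slice is a single point.)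

**Definition (slice).** The hyperbolic slice is
$$\mathcal H_s(F)=\{T^n+H_1T^{n-1}+\dots+H_n\in\mathcal H : H_i=F_i \text{ for } 1\le i\le s\}.$$

**Definition (order on compositions).** For compositions $\mu,\lambda$ of $n$ write $\mu\le\lambda$ if $\mu$ is obtained from $\lambda$ by replacing some of the commas of $\lambda$ with plus signs. For instance $(3,1)\le(1,2,1)$.

**Definition (strata and poset).** If $H$ has distinct roots $b_1<\dots<b_l$ with multiplicities $m_1,\dots,m_l$, its composition is $c(H)=(m_1,\dots,m_l)$. For a composition $\mu$ of $n$ the stratum is $\mathcal H_s^\mu(F)=\{H\in\mathcal H_s(F): c(H)\le\mu\}$. The *hyperbolic poset* $\mathcal L_s(F)$ is the set of all distinct strata, ordered by inclusion.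

Sets are easier to handle than compositions. Identify a composition of $n$ with its set of proper partial sums in $[n-1]=\{1,\dots,n-1\}$; for instance $(1,2,1)$ becomes $\{1,3\}$ and $(3,1)$ becomes $\{3\}$. Merging two parts deletes a partial sum, so $\mu\le\lambda$ becomes $\mu\subseteq\lambda$. If $H$ has roots $x_1\le\dots\le x_n$, then $c(H)$ becomes the *jump set*
$$J(H)=\{i\in[n-1]: x_i<x_{i+1}\}.$$
With $F$ and $s$ fixed, write $\mathcal H^\lambda=\{H\in\mathcal H_s(F):J(H)\subseteq\lambda\}$ for $\lambda\subseteq[n-1]$. Clearly
$$\mathcal H^\lambda\cap\mathcal H^\mu=\mathcal H^{\lambda\cap\mu}. \tag{2}$$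

We recall the facts in use.

*Roots are coordinates.* The map from ordered root vectors $x_1\le\dots\le x_n$ to coefficients is a continuous bijection onto the monic hyperbolic polynomials of degree $n$. It is proper, because bounded coefficients force bounded roots. A proper continuous map into $\mathbb R^n$ is closed, so this bijection is a homeomorphism onto a closed set.

*Power sums.* By Newton's identities, fixing $H_1,\dots,H_s$ is the same as fixing the power sums $\sum_i x_i^\nu$, $1\le\nu\le s$, of the roots.

*The bottom element.* The set $\mathcal H^{\emptyset}$ consists of the $(T-a)^n$ in the slice. Since $s\ge2$, the mean of the roots and the sum of squared deviations from it are fixed on the slice, and the latter is positive because $F\neq(T-a)^n$. So $\mathcal H^\emptyset=\emptyset$, and the empty set is the bottom of $\mathcal L_s(F)$. The top is $\mathcal H^{[n-1]}=\mathcal H_s(F)$.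

*Quoted fact.* Each stratum is contractible or empty, and compact. We shall use that strata are connected, and compactness in one place of Section 3.

*Polytopes.* A polytope is a nonempty convex polytope in some Euclidean space; its face lattice consists of all faces, including $\emptyset$ and the polytope itself. Every proper nonempty face of $P$ is $P\cap\{y=0\}$ for an affine function $y\ge0$ on $P$. Every face is the convex hull of its vertices. A maximal chain of faces from a vertex to $P$ has $\dim P+1$ members. We call $\mathcal L_s(F)$ *polytopal* if it is isomorphic, as a poset, to the face lattice of a polytope.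

**Example.** Let $F=T^4-2T^2$ and $s=3$. The slice consists of the hyperbolic $T^4-2T^2+t$. Here $T^2=1\pm\sqrt{1-t}$, so the slice is the segment $0\le t\le1$. At $t=0$ the roots are $-\sqrt2,0,0,\sqrt2$, so $J=\{1,3\}$. At $t=1$ they are $-1,-1,1,1$, so $J=\{2\}$. For $0<t<1$ we have $J=\{1,2,3\}$. Hence $\mathcal H^\lambda=\emptyset$ for $\lambda=\emptyset,\{1\},\{3\}$; it is the point $t=1$ for $\lambda=\{2\},\{1,2\},\{2,3\}$; it is the point $t=0$ for $\lambda=\{1,3\}$; and it is everything for $\lambda=\{1,2,3\}$. Different compositions can give the same stratum. The poset has four elements and is the face lattice of a segment.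

The conjecture is: *hyperbolic posets are polytopal.* It is false.

**Theorem 2.** For every $s\ge60007$ there is $n_0(s)$ such that for every $n\ge n_0(s)$ there is a monic hyperbolic $F$ of degree $n$, not of the form $(T-a)^n$, with $\mathcal L_s(F)$ not polytopal. Moreover, for each such $n$ the set of these $F$ contains a nonempty open subset of $\mathbb R^n$.

The constant $60007$ is not optimal, and the smallest $s$ or $n$ for which a non-polytopal hyperbolic poset exists is not determined here.

## 3. The cases $s=2$, $s=n$ and $s=n-1$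

**Proposition 3.** $\mathcal L_s(F)$ is polytopal if $s=2$ (an $(n-2)$-simplex), if $s=n$ (a point), and if $s=n-1$ (a point or a segment).

*Proof for $s=2$.* Fixing two power sums restricts the root vector to a sphere about $(\bar x,\dots,\bar x)$ in the hyperplane of vectors with mean $\bar x$. Its radius is positive because $F\ne(T-a)^n$. In this hyperplane the region $x_1\le\dots\le x_n$ is a simplicial cone with apex $(\bar x,\dots,\bar x)$ and coordinates $y_i=x_{i+1}-x_i\ge0$, $1\le i\le n-1$. Each ray from the apex meets the sphere exactly once, and $\mathcal H^\lambda$ is the intersection of the sphere with the face $\{y_i=0,\ i\notin\lambda\}$. So for every nonempty $\lambda$ there is a point with jump set exactly $\lambda$, while $\mathcal H^\emptyset=\emptyset$. Hence $\mathcal H^\lambda\subseteq\mathcal H^\mu$ if and only if $\lambda\subseteq\mu$, and $\mathcal L_2(F)$ is the Boolean lattice on $[n-1]$, the face lattice of an $(n-2)$-simplex.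

*Proof for $s=n$.* Here $\mathcal L_n(F)=\{\emptyset,\{F\}\}$, the face lattice of a point.

*Proof for $s=n-1$.* The slice is the set of hyperbolic $F+t$, $t\in\mathbb R$. It is compact and connected, so it is a point or an interval $\alpha\le t\le\beta$ with $\alpha<\beta$. A point gives $\{\emptyset,\mathrm{pt}\}$. In the interval case let $\alpha<t<\beta$ and suppose that $F+t$ has a root $x_0$ of multiplicity $m\ge2$. Near $x_0$ we can write $F+t=\pm w^m$ with a real analytic local coordinate $w$ vanishing at $x_0$. For small $\varepsilon>0$ each of $F+t+\varepsilon$ and $F+t-\varepsilon$ has exactly $m$ complex roots near $x_0$, given by $w^m=\mp\varepsilon$ or $w^m=\pm\varepsilon$. For at least one of the two signs fewer than $m$ of them are real: none if $m$ is even, exactly one (a simple one) if $m$ is odd. But both polynomials are hyperbolic for small $\varepsilon$, a contradiction. So $J(F+t)=[n-1]$ for $\alpha<t<\beta$. The polynomials $F+\alpha$ and $F+\beta$ have multiple roots, since a polynomial with $n$ distinct real roots stays hyperbolic under small changes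 and the interval could be extended. So for $\lambda\ne[n-1]$ the stratum $\mathcal H^\lambda$ is a connected subset of $\{F+\alpha,F+\beta\}$, hence empty or a single endpoint. Both endpoints occur, as $\mathcal H^{J(F+\alpha)}$ and $\mathcal H^{J(F+\beta)}$. This is the face lattice of a segment. $\square$

For instance $F=T^3-3T$, $s=2$, gives $T^3-3T+t$ with $|t|\le2$. The endpoints are $(T-1)^2(T+2)$, with $J=\{1\}$, and $(T+1)^2(T-2)$, with $J=\{2\}$.

## 4. Points of the slice with exactly $s$ distinct roots

A polynomial with $s$ distinct roots of fixed multiplicities has $s$ free parameters, and the slice imposes $s$ conditions. Such points are therefore isolated, and they will be the vertices we can control. Put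
$$\mathcal V(F)=\{S\subseteq[n-1]:|S|=s-1,\ \text{there is } H_S\in\mathcal H_s(F)\text{ with }J(H_S)=S\}.$$
In the example $T^4-2T^2$, $s=3$, we have $\mathcal V(F)=\{\{1,3\}\}$; the endpoint $t=1$ has only two distinct roots and does not count.

The following Jacobian will come back several times. For weights $w_j>0$ and $z_1<\dots<z_s$, the map $z\mapsto(\sum_jw_jz_j^\nu)_{1\le\nu\le s}$ has Jacobian determinant
$$\det\big(\nu\,w_jz_j^{\nu-1}\big)_{\nu,j}=s!\,\prod_jw_j\,\prod_{i<j}(z_j-z_i)\ne0. \tag{3}$$

**Lemma 4.** Let $S\in\mathcal V(F)$. (a) $\mathcal H^S=\{H_S\}$. (b) $\mathcal H^{S\cup\{i\}}\ne\mathcal H^S$ for every $i\in[n-1]\setminus S$.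

*Proof.* (a) The set $\mathcal H^S$ consists of the $\prod_j(T-z_j)^{m_j}$ with $z_1\le\dots\le z_s$, fixed multiplicities $m_j$, and prescribed values of $\sum_jm_jz_j^\nu$ for $1\le\nu\le s$. At $H_S$ the $z_j$ are distinct, so by (3) and the inverse function theorem $H_S$ is isolated in $\mathcal H^S$. Since $\mathcal H^S$ is connected, it equals $\{H_S\}$.

(b) Adding $i$ to the jump set splits one block, with root $z_j$ say, into two blocks of positive multiplicities $m'$ and $m''$. Put their roots at $z_j$ and $z_j+\varepsilon$. At $\varepsilon=0$ the Jacobian of the first $s$ power sums in $(z_1,\dots,z_s)$ is the one in (3). By the implicit function theorem the prescribed power sums can be kept for small $\varepsilon>0$ by moving $z_1,\dots,z_s$ slightly, and all roots stay in the correct strict order. The resulting polynomial is in the slice and has jump set $S\cup\{i\}\not\subseteq S$. $\square$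

## 5. The vectors attached to a polytopal poset

Now assume polytopality. Each index $i\in[n-1]$ gives a face, each face gives an affine function on the polytope, and the linear relations among these functions form a small space. The dual of that space carries the vectors we want.

**Proposition 5.** Suppose $\mathcal L_s(F)$ is polytopal and $\mathcal V(F)\ne\emptyset$. Then there are a real vector space $V$ of dimension $s-2$ and vectors $e_1,\dots,e_{n-1}\in V$ such that for every $S\in\mathcal V(F)$ there are $c_k>0$ $(k\in S)$ with $\sum_{k\in S}c_ke_k=0$, and any $s-2$ of the vectors $e_k$, $k\in S$, form a basis of $V$.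

*Proof.*

**Step 1: affine functions.** The aim is to turn jump sets into zero patterns. Let $\varphi$ be an isomorphism from $\mathcal L_s(F)$ onto the face lattice of a polytope $P\subset\mathbb R^D$ of dimension $D$. Put $L_i=\mathcal H^{[n-1]\setminus\{i\}}$. Choose an affine function $y_i$ with $y_i\ge0$ on $P$ and $P\cap\{y_i=0\}=\varphi(L_i)$; if this face is $\emptyset$ take $y_i=1$, and if it is $P$ take $y_i=0$. The isomorphism carries atoms (the elements just above $\emptyset$) to vertices. For an atom $U$ let $v_U=\varphi(U)$. Then $y_i(v_U)=0$ if and only if $U\subseteq L_i$. For $S\in\mathcal V(F)$ the stratum $\mathcal H^S=\{H_S\}$ is a single point, hence an atom; let $v_S$ be its vertex. Since $H_S\in L_i$ if and only if $i\notin S$,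
$$y_i(v_S)=0\iff i\notin S,\qquad y_i(v_S)>0\iff i\in S. \tag{4}$$

**Step 2: $D\le n-s$.** The aim is to bound the number of independent affine functions. Let $S\in\mathcal V(F)$ and let $\{v_S\}=G_0\subsetneq\dots\subsetneq G_D=P$ be a maximal chain of faces. Write $\varphi^{-1}(G_j)=\mathcal H^{\lambda_j}$ and $\lambda_j'=\bigcap_{i\ge j}\lambda_i$. By (2) and because the strata increase, $\mathcal H^{\lambda_j'}=\bigcap_{i\ge j}\mathcal H^{\lambda_i}=\mathcal H^{\lambda_j}$. The sets $\lambda_j'$ increase with $j$, and strictly so, since the strata differ. All contain $S$, because $H_S\in\mathcal H^{\lambda_j'}$. Hence $D\le(n-1)-(s-1)=n-s$.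

**Step 3: the space of relations has dimension at least $s-2$.** Let
$$\mathcal G=\Big\{g\in\mathbb R^{n-1}:\sum_ig_iy_i=0\Big\}.$$
The affine functions on $\mathbb R^D$ form a space of dimension $D+1\le n-s+1$, so $\dim\mathcal G\ge(n-1)-(n-s+1)=s-2$.

**Step 4: restriction to $S$ is injective on $\mathcal G$.** This gives the matching upper bound. Let $S\in\mathcal V(F)$, $i\notin S$. By Lemma 4(b) the face $\varphi(\mathcal H^{S\cup\{i\}})$ strictly contains $\{v_S\}$, so it has another vertex $v_U$, where $U\ne\{H_S\}$ is an atom and $U\subseteq\mathcal H^{S\cup\{i\}}$. For $k\notin S\cup\{i\}$ we have $U\subseteq L_k$, so $y_k(v_U)=0$. If also $y_i(v_U)=0$, then by (2) $U\subseteq L_i\cap\mathcal H^{S\cup\{i\}}=\mathcal H^S=\{H_S\}$, and $U=\{H_S\}$ since $U\neq\emptyset$, a contradiction. So $y_i(v_U)\ne0$. If $g\in\mathcal G$ vanishes on $S$, evaluating $\sum_kg_ky_k=0$ at $v_U$ leaves $g_iy_i(v_U)=0$, so $g_i=0$. As $i\notin S$ was arbitrary, $g=0$.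

Evaluating $\sum_kg_ky_k=0$ at $v_S$ and using (4), the image of $\mathcal G$ in $\mathbb R^S$ lies in the hyperplane $\sum_{k\in S}g_ky_k(v_S)=0$. So $\dim\mathcal G\le s-2$, and with Step 3 $\dim\mathcal G=s-2$.

**Step 5: dualize.** Put $V=\mathcal G^*$ and $e_k(g)=g_k$. For $S\in\mathcal V(F)$ the $e_k$, $k\in S$, span $V$, because by Step 4 they have no common nonzero zero in $\mathcal G$. They satisfy $\sum_{k\in S}y_k(v_S)e_k=0$ with all coefficients positive. As $|S|=\dim V+1$, this is the only relation up to scaling. Its coefficients are all nonzero, so any $s-2$ of the vectors form a basis. $\square$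

**Example.** For $F=T^4-2T^2$, $s=3$, let $P=[0,1]$, with the vertex $1$ for the polynomial with $J=\{1,3\}$ and the vertex $0$ for the one with $J=\{2\}$. Then $L_1=\mathcal H^{\{2,3\}}$ and $L_3=\mathcal H^{\{1,2\}}$ correspond to the vertex $0$, and $L_2=\mathcal H^{\{1,3\}}$ to the vertex $1$. So we may take $y_1=y_3=y$ and $y_2=1-y$. The relations are $g_2=0$, $g_1+g_3=0$. Thus $V$ is a line, $e_2=0$ and $e_1+e_3=0$, in agreement with $S=\{1,3\}$.

## 6. Exchanging one element flips a determinant

A positive relation among four vectors of $\mathbb R^3$ forces two determinants to have opposite signs. We choose a family of sets in $\mathcal V(F)$ so that these sign flips, chained together, compute a matrix (1).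

**Proposition 6.** Let $M\ge1$, $\sigma\in\{\pm1\}^{M\times M}$ and $\mathcal A=\{x\in\frac12\mathbb Z:-2M-\frac12\le x\le-\frac32\}$. Suppose there are $E\subset[n-1]$ with $|E|=s-5$ and distinct elements $\mathsf a(x)$ $(x\in\mathcal A)$, $\mathsf b(i)$, $\mathsf c(j)$ $(1\le i,j\le M)$ of $[n-1]\setminus E$ such that, for all indices in range, the following sets belong to $\mathcal V(F)$:

* (S1) $E\cup\{\mathsf a(-i-j-\frac12),\ \mathsf a(-i-j+\frac12),\ \mathsf b(i),\ \mathsf c(j)\}$;
* (S2) $E\cup\{\mathsf a(-i-j),\ \mathsf a(-i-j-\frac12\sigma_{ij}),\ \mathsf b(i),\ \mathsf c(j)\}$;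
* (S3) $E\cup\{\mathsf a(-i-j-\frac12),\ \mathsf b(i),\ \mathsf b(i+1),\ \mathsf c(j)\}$, $i<M$;
* (S4) $E\cup\{\mathsf a(-i-j-\frac12),\ \mathsf b(i),\ \mathsf c(j),\ \mathsf c(j+1)\}$, $j<M$.

If $\mathcal L_s(F)$ is polytopal, there are $\alpha_2,\dots,\alpha_{2M},\beta_1,\dots,\beta_M,\gamma_1,\dots,\gamma_M\in\mathbb R^3$ with $\operatorname{sgn}\det(\alpha_{i+j},\beta_i,\gamma_j)=\sigma_{ij}$ for all $i,j$.

*Proof.*

**Step 1: pass to $\mathbb R^3$.** Take $V,e_k$ from Proposition 5. The $e_k$, $k\in E$, are independent, since $E$ together with three further elements of a set (S1) indexes a basis of $V$. So $V/\langle e_k:k\in E\rangle$ has dimension $(s-2)-(s-5)=3$. Identify it with $\mathbb R^3$, denote images by bars, and put $\mathcal D(x,i,j)=\det(\bar e_{\mathsf a(x)},\bar e_{\mathsf b(i)},\bar e_{\mathsf c(j)})$.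

**Step 2: the exchange rule.** Suppose $E\cup\{\mathsf a(x),\mathsf a(x'),\mathsf b(i),\mathsf c(j)\}\in\mathcal V(F)$. Then the four images satisfy a relation with positive coefficients, and any three of them form a basis. Taking the determinant of the relation with $\bar e_{\mathsf b(i)},\bar e_{\mathsf c(j)}$ gives
$$c\,\mathcal D(x,i,j)+c'\,\mathcal D(x',i,j)=0,\qquad c,c'>0,$$
so these two determinants are nonzero with opposite signs. The same holds when $\mathsf b(i)$ or $\mathsf c(j)$ is the exchanged element.

**Step 3: chain the exchanges.** The purpose is to compare all signs at $x=-i-j$ with one reference sign. Write $\mathcal D_\theta(i,j)=\mathcal D(-i-j+\theta,i,j)$. From (S1), $\operatorname{sgn}\mathcal D_{-1/2}(i,j)=-\operatorname{sgn}\mathcal D_{1/2}(i,j)$. From (S2),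
$$\operatorname{sgn}\mathcal D_0(i,j)=-\operatorname{sgn}\mathcal D_{-\sigma_{ij}/2}(i,j)=\sigma_{ij}\operatorname{sgn}\mathcal D_{1/2}(i,j);$$
for $\sigma_{ij}=-1$ the last equality is immediate, and for $\sigma_{ij}=1$ it uses (S1). From (S3), $\mathcal D_{-1/2}(i,j)$ and $\mathcal D(-i-j-\frac12,i+1,j)=\mathcal D_{1/2}(i+1,j)$ have opposite signs, so $\operatorname{sgn}\mathcal D_{1/2}(i+1,j)=\operatorname{sgn}\mathcal D_{1/2}(i,j)$. In the same way (S4) gives $\operatorname{sgn}\mathcal D_{1/2}(i,j+1)=\operatorname{sgn}\mathcal D_{1/2}(i,j)$. So $\operatorname{sgn}\mathcal D_{1/2}$ is a constant $\epsilon$, and $\operatorname{sgn}\mathcal D_0(i,j)=\epsilon\sigma_{ij}$. Put $\alpha_m=\epsilon\,\bar e_{\mathsf a(-m)}$, $\beta_i=\bar e_{\mathsf b(i)}$, $\gamma_j=\bar e_{\mathsf c(j)}$. $\square$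

What remains is to realize the hypothesis.

**Proposition 7.** Let $M\ge1$, $\sigma\in\{\pm1\}^{M\times M}$, $\kappa=2M^2$, let $u\ge0$ be an integer, and $s=3\kappa+7+u$. There is $n_0$ such that for every $n\ge n_0$ there are a hyperbolic $F$ of degree $n$ and $E,\mathsf a(\cdot),\mathsf b(\cdot),\mathsf c(\cdot)$ satisfying the hypotheses of Proposition 6.

*Proof of Theorem 2, granting Proposition 7.* Let $M=100$, so $\kappa=20000$ and $3\kappa+7=60007$. Given $s\ge60007$ put $u=s-60007$. Take $\sigma$ from Lemma 1 and $F$ from Proposition 7, for any $n\ge n_0$. Since $\mathcal V(F)\ne\emptyset$, there is a polynomial with $s\ge2$ distinct roots in $\mathcal H_s(F)$; it shares the first two coefficients with $F$, so $F$ is not of the form $(T-a)^n$. If $\mathcal L_s(F)$ were polytopal, Proposition 6 would write $\sigma$ in the form (1), against Lemma 1.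

For the open set, let $F'$ be hyperbolic of degree $n$ with $(F'_1,\dots,F'_s)$ close to $(F_1,\dots,F_s)$. Its first $s$ power sums are close to those of $F$. By (3) and the inverse function theorem, each of the finitely many $H_S$ with $S$ in (S1)–(S4) can be moved to a polynomial with the same multiplicities, roots in the same strict order, and the power sums of $F'$. So the sets (S1)–(S4) lie in $\mathcal V(F')$, and $\mathcal L_s(F')$ is not polytopal by the same argument. The monic polynomials with $n$ distinct real roots form an open subset of $\mathbb R^n$ whose closure contains $F$ (perturb the roots). Those close enough to $F$ form a nonempty open set of such $F'$. $\square$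

The rest of these notes proves Proposition 7.

## 7. Real weights in place of multiplicities

The multiplicities of roots are integers, which is awkward for perturbation. We first allow real weights. Let $W>0$ and $B=(B_1,\dots,B_s)\in\mathbb R^s$.

**Definition.** A set $S=\{s_1<\dots<s_{s-1}\}\subset(0,W)$ is *admissible* for $B$ if there are $y_1<\dots<y_s$ with $\sum_jw_jy_j^\nu=B_\nu$ for $1\le\nu\le s$, where $w_j=s_j-s_{j-1}$, $s_0=0$, $s_s=W$.

In other words, some measure with $s$ atoms and total mass $W$ has moments $B_1,\dots,B_s$, and the partial sums of its weights, read from left to right, are the *levels* in $S$. For example, let $s=2$, $W=2$, $B=(0,B_2)$. The first condition forces $y_1=-(2-s_1)r$, $y_2=s_1r$ with $r>0$, and then the second moment is $2s_1(2-s_1)r^2$. So every $\{s_1\}$ is admissible if $B_2>0$ and none is if $B_2\le0$.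

By (3) and the implicit function theorem, admissibility is an open condition on $(S,B)$.

**Reduction.** *It suffices to find $W$, $B$ and a finite set $\Lambda\subset(0,W)$ of distinct real levels, consisting of $E$ (with $|E|=s-5$), $\mathsf a(x)$, $\mathsf b(i)$, $\mathsf c(j)$, such that all sets (S1)–(S4) are admissible for $B$.*

Indeed, for large $n$ replace each level $\ell$ by the integer $\lfloor n\ell/W\rfloor\in[n-1]$. This is injective and order preserving on $\Lambda$, and $\frac Wn\lfloor n\ell/W\rfloor\to\ell$. By openness, for all large $n$ and each of the finitely many sets there are $y_1<\dots<y_s$ with $\sum_j\frac Wn m_jy_j^\nu=B_\nu$ for $1\le\nu\le s$, where the $m_j$ are the successive differences of the integers $0$, the integer levels, and $n$. The polynomials $\prod_j(T-y_j)^{m_j}$ have degree $n$, and all of them have power sums $\frac nWB_\nu$ for $\nu\le s$. Let $F$ be one of them. Then all are in $\mathcal H_s(F)$, and all the integer sets lie in $\mathcal V(F)$.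

## 8. Three intervals give only an additive sign function

Here is a natural first construction. Around three fixed points $\xi_1<\xi_2<\xi_3$ take small disjoint intervals $I_c=[x_c^-,x_c^+]$, and put a unit atom at each of the six endpoints. Let $W=6$, $s=7$, $X=\prod(T-x)$ over the six endpoints, $A_c=\int_{I_c}|X|$; note that $X<0$ inside each $I_c$. The levels of this measure are $1,\dots,5$. Keep $E=\{2,4\}$, so that $|E|=s-5$, and let class $c\in\{1,2,3\}$ consist of the levels $2c-1+\delta t/A_c$ with a real parameter $t$ and a small $\delta>0$. The classes $1,2,3$ play the roles of $\mathsf a,\mathsf b,\mathsf c$. A set $S$ consists of $E$, one level from each class, and a second level from one class $c_0$, with parameters $t<t'$ there.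

A measure with level set $S$ has six atoms near the endpoints, with weights changed by $O(\delta)$, and one atom of weight $\delta(t'-t)/A_{c_0}$ at some point $p_0$ inside $I_{c_0}$. Let the atoms near the endpoints sit at $x+\delta d_x$, and prescribe the moments $\sum_xx^\nu+\delta\,\mathfrak m(x^\nu)$ with a linear functional $\mathfrak m$ with $\mathfrak m(1)=0$. To first order in $\delta$ the requirement is, for all polynomials $f$ of degree at most $7$,
$$\sum_xf'(x)d_x+\sum_{c\ne c_0}\frac{t_c}{A_c}\big(f(x_c^-)-f(x_c^+)\big)+\frac t{A_{c_0}}\big(f(x_{c_0}^-)-f(x_{c_0}^+)\big)+\frac{t'-t}{A_{c_0}}\big(f(p_0)-f(x_{c_0}^+)\big)=\mathfrak m(f).$$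
Test with $f'=X$. The displacements drop out, because $f'$ vanishes at the atoms. Since $f(p)-f(x_c^+)=\int_p^{x_c^+}|X|$, what is left is
$$t_1+t_2+t_3=\mathfrak m(f),\qquad\text{with } t_{c_0}\text{ replaced by }t+\zeta(t'-t),$$
where $\zeta\in(0,1)$ is the fraction of the $|X|$-mass of $I_{c_0}$ to the right of $p_0$. Normalize $\mathfrak m(f)=0$. The test can be passed with $p_0$ interior exactly when the sum $t_1+t_2+t_3$ has strictly opposite signs for the two triples obtained by dropping one of the two levels of class $c_0$.

This is the right kind of mechanism: a sign function of three parameters decides which $S$ occur. But it stops here. The sign function is that of $t_1+t_2+t_3$, and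
$$\det\begin{pmatrix}1&0&x\\0&1&y\\-1&-1&z\end{pmatrix}=x+y+z,$$
so the vectors $(1,0,x)$, $(0,1,y)$, $(-1,-1,z)$ of $\mathbb R^3$ obey every sign flip that this test produces, and no contradiction can come from those flips. In terms of Proposition 6, with parameters equal to the arguments $x,i,j$, the sets (S1), (S3), (S4) pass the test, but (S2) does not: at $(-i-j,i,j)$ the sum is $0$, which is not a sign.

The way past this point is to leave the additive function in place and perturb it slightly, by an amount $\eta\cdot(\text{something not additive})$. The perturbation is irrelevant where the sum is $\pm\frac12$ and decides the sign where the sum is $0$. It comes from $\kappa$ additional light atoms with fixed weights, confined to tiny intervals of radius proportional to $\eta$ around points $\mu_1<\dots<\mu_\kappa$. Instead of the single test polynomial $X$ we then have the tests $Xg$ with $\deg g\le\kappa$. Of these, $\kappa$ determine the positions of the light atoms inside their intervals, and these positions depend on $(t_1,t_2,t_3)$. The last test, $g=q=\prod(x-\mu_k)$,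 vanishes at the centers $\mu_k$. It therefore sees the light atoms only at order $\eta$, and it sees them through a nonlinear function $\rho$ of their positions. We begin with this function.

## 9. The function $\rho$

For $v\in[-1,1]$ let
$$z_0(v)=\tfrac34\int_v^1(1-w^2)\,dw,\qquad \rho_0(v)=\tfrac34\int_v^1w(1-w^2)\,dw=\tfrac3{16}(1-v^2)^2 .$$
Then $z_0$ is a decreasing homeomorphism of $[-1,1]$ onto $[0,1]$ with $z_0(-v)=1-z_0(v)$. Let $\rho=\rho_0\circ z_0^{-1}:[0,1]\to\mathbb R$. We need four properties.

* $\rho(0)=\rho(1)=0$, and $\rho(1-z)=\rho(z)$ because $\rho_0$ is even.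
* On $(0,1)$, $\rho$ is real analytic and $\rho'(z)=\rho_0'(v)/z_0'(v)=v\in(-1,1)$, where $z=z_0(v)$. So $\rho$ is $1$-Lipschitz.
* $\rho''=dv/dz=-\frac4{3(1-v^2)}$ is unbounded, so $\rho$ is not a polynomial.
* Hence no derivative $\rho^{(k)}$, $k\ge0$, vanishes identically on $(0,1)$. Each is analytic and has at most countably many zeros there. So we can fix $o\in(0,1)$ with $\rho^{(k)}(o)\ne0$ for all $k\ge0$.

Put $o_*=\min(o,1-o)$.

## 10. Parameters that encode $\sigma$

The aim of this section is to choose numbers so that a certain sum of values of $\rho$ has sign $\sigma_{ij}$ for all $i,j$. Let $\xi_1=1$, $\xi_2=2$, $\xi_3=\sqrt5$, and for $|\mu|<\frac12$ let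
$$\Theta_\mu(i,j)=\frac{-i-j}{\xi_1-\mu}+\frac i{\xi_2-\mu}+\frac j{\xi_3-\mu},\qquad|\Theta_\mu(i,j)|\le2\cdot4M=8M,$$
the bound because $\xi_c-\mu\ge\frac12$. The values $\Theta_0(i,j)=-\frac i2-j\big(1-\frac1{\sqrt5}\big)$, $1\le i,j\le M$, are pairwise distinct: an equality would give $i-i'=(j'-j)\big(2-\frac2{\sqrt5}\big)$ with an irrational factor, so $j=j'$ and $i=i'$.

**Step 1: a basis of matrices.** Let $N_{\min}=2(8M+1)/o_*$. *There are $N_1,\dots,N_{M^2}\ge N_{\min}$ such that the matrices $\big(\rho(o-\Theta_0(i,j)/N_r)\big)_{ij}$, $1\le r\le M^2$, form a basis of $\mathbb R^{M\times M}$.* For $0<\varepsilon\le1/N_{\min}$ the arguments $o-\varepsilon\Theta_0(i,j)$ lie in $(0,1)$. If the matrices for all these $\varepsilon$ did not span, some nonzero $(\upsilon_{ij})$ would satisfy $\sum\upsilon_{ij}\,\rho(o-\varepsilon\Theta_0(i,j))=0$ for all of them. The sum is analytic in $\varepsilon$ near $0$, so all its derivatives at $0$ vanish: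
$$(-1)^k\rho^{(k)}(o)\sum_{i,j}\upsilon_{ij}\,\Theta_0(i,j)^k=0\qquad(k\ge0).$$
Since $\rho^{(k)}(o)\ne0$ and the $\Theta_0(i,j)$ are distinct, the Vandermonde determinant gives $\upsilon=0$, a contradiction.

**Step 2: hit $\sigma$.** Choose $\omega_r$ with $\sum_r\omega_r\,\rho(o-\Theta_0(i,j)/N_r)=\sigma_{ij}$ for all $i,j$, and $R_1,\dots,R_\kappa>0$ (recall $\kappa=2M^2$) with $N_r(R_{2r}-R_{2r-1})=\omega_r$. The $R_k$ will be radii and must be positive; taking them in pairs allows $\omega_r$ of either sign.

**Step 3: separate the centers.** By continuity choose $-\frac12<\mu_1<\dots<\mu_\kappa<\frac12$ so close to $0$ that for all $i,j$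
$$\operatorname{sgn}\sum_{r=1}^{M^2}N_r\Big[R_{2r}\,\rho\Big(o-\frac{\Theta_{\mu_{2r}}(i,j)}{N_r}\Big)-R_{2r-1}\,\rho\Big(o-\frac{\Theta_{\mu_{2r-1}}(i,j)}{N_r}\Big)\Big]=\sigma_{ij}. \tag{5}$$
This is possible because with all $\mu_k=0$ the sum is exactly $\sigma_{ij}$.

**Step 4: interpolation data.** Let $q=\prod_k(x-\mu_k)$ and
$$\pi_k=\frac q{(x-\mu_k)\,q'(\mu_k)},\qquad \deg\pi_k=\kappa-1,\quad\pi_k(\mu_k)=1,\quad\pi_k(\mu_{k'})=0\ (k'\ne k).$$
As $\kappa$ is even, $\operatorname{sgn}q'(\mu_k)=(-1)^{\kappa-k}=(-1)^k$. Also $q(\xi_c)>0$ for $c=1,2,3$. Write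
$$\hat N_{2r}=\hat N_{2r-1}=N_r,\qquad o_{2r}=o,\quad o_{2r-1}=1-o,\qquad D_k=\frac{\hat N_k}{|q'(\mu_k)|}>0 .$$
So $D_kq'(\mu_k)=(-1)^k\hat N_k$. Let $\mathcal P_{\le m}$ be the space of polynomials of degree at most $m$. Let $\Gamma$ be the linear functional on $\mathcal P_{\le\kappa}$ with
$$\Gamma(\pi_k)=o_kD_k\quad(1\le k\le\kappa),\qquad\Gamma(q)=0;$$
it exists because $\pi_1,\dots,\pi_\kappa,q$ is a basis.

Two small parameters are still free: $\eta>0$, and after it $\delta>0$. The notation $O(\cdot)$ refers to $\eta\to0$ with all data of this section fixed. It is uniform in the remaining variables, which are positions in $[0,1]$ and finitely many choices of sets and parameters.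

## 11. Nodes, levels, weights

The aim is to write down the levels, and the shape of the measures that shall realize them.

**Nodes.** For $k\le\kappa$ let $r_k=\eta R_k$ and $I_k=[\mu_k-r_k,\mu_k+r_k]$. For $c=1,2,3$ let $r_{\kappa+c}=\eta$ and $I_{\kappa+c}=[\xi_c-\eta,\xi_c+\eta]$. For small $\eta$ these intervals are disjoint, in increasing order, and contained in $(-2,\infty)$. Let $\bar x_k$ be the center of $I_k$ and $x_k^-<x_k^+$ its endpoints. Let $\mathcal X$ be the set of all these endpoints together with the $u$ spare points $-2,-3,\dots,-(u+1)$, so that $h:=|\mathcal X|=u+2\kappa+6$. Let $X=\prod_{x\in\mathcal X}(T-x)$. On the interior of each $I_k$ we have $X<0$, since the number of nodes to the right is odd. Let $A_k=\int_{I_k}|X|$.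

**Levels.** Put $W=h$. If every node carries a unit atom, the level between $x_k^-$ and $x_k^+$ is $\ell_k=u+2k-1$, and the level between $x_k^+$ and $x_{k+1}^-$ is $u+2k$. With $\Delta_k=D_k/A_k$ let
$$E=\{1,\dots,u\}\cup\{u+2k:1\le k\le\kappa+2\}\cup\{\ell_k,\ \ell_k+\delta\Delta_k:1\le k\le\kappa\}.$$
For $c=1,2,3$ and real $t$, the level of class $c$ with parameter $t$ is
$$\ell_{\kappa+c}+\delta\,\tau_c(t),\qquad\tau_c(t)=\frac t{q(\xi_c)A_{\kappa+c}} .$$
Let $\mathsf a(t),\mathsf b(t),\mathsf c(t)$ be these levels for $c=1,2,3$. For small $\delta$ all levels used are distinct and lie in $(0,h)$, because $\Delta_k\ne0$, the $\tau_c$ are injective, and the $\ell_{\kappa+c}$ are distinct integers different from all $u+2k$, all $\ell_k$ with $k\le\kappa$, and $1,\dots,u$. The counts are right: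
$$|E|=u+(\kappa+2)+2\kappa=u+3\kappa+2=s-5,\qquad s=h+\kappa+1 .$$
Put $l=s-1=h+\kappa$.

**Sets and weights.** Each set $S$ in (S1)–(S4) is $E$ together with one level from each class, except that one class $c_0$ contributes two levels, with parameters $t<t'$. The parameters of class $1$ lie in $[-2M-\frac12,-\frac32]$, those of classes $2,3$ in $[1,M]$. For $c\ne c_0$ let $t_c$ be the parameter and $\tau_c=\tau_c(t_c)$; let $\tau=\tau_{c_0}(t)<\tau'=\tau_{c_0}(t')$. Consider measures with level set $S$ that have, in the order of the line, one atom near each node, one atom in each $I_k$ $(k\le\kappa)$ and one atom in $I_{\kappa+c_0}$. That is $h+\kappa+1=s$ atoms. Taking differences of consecutive levels, we read off the weights: $\delta\Delta_k$ for the atom in $I_k$, $\delta(\tau'-\tau)$ for the atom in $I_{\kappa+c_0}$, and $1+\delta\chi_x$ for the atom near $x\in\mathcal X$, where $\chi_x=0$ except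
$$\chi_{x_k^+}=-\Delta_k\ (k\le\kappa);\qquad\chi_{x_{\kappa+c}^-}=\tau_c,\ \ \chi_{x_{\kappa+c}^+}=-\tau_c\ (c\ne c_0);\qquad\chi_{x_{\kappa+c_0}^-}=\tau,\ \ \chi_{x_{\kappa+c_0}^+}=-\tau'.$$
The changes of weight sum to zero: $\sum_x\chi_x+\sum_{k\le\kappa}\Delta_k+(\tau'-\tau)=0$.

## 12. The moment system at $\delta=0$

**Step 1: prescribe the moments.** They must not depend on $S$. For $g\in\mathcal P_{\le\kappa}$ let $f_g$ be a primitive of $Xg$; it has degree at most $h+\kappa+1=s$. The map $g\mapsto f_g$ is linear and injective into $\mathcal P_{\le s}$ modulo constants, so there is a linear functional $\mathfrak m$ on $\mathcal P_{\le s}$ with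
$$\mathfrak m(1)=0,\qquad\mathfrak m(f_g)=\Gamma(g)\quad\text{for all }g\in\mathcal P_{\le\kappa}.$$
Fix one. Put $B_\nu=\sum_{x\in\mathcal X}x^\nu+\delta\,\mathfrak m(x^\nu)$ for $1\le\nu\le s$.

**Step 2: rescale the equations.** The purpose is to make $\delta=0$ meaningful. For unknowns $d=(d_x)_{x\in\mathcal X}$ and $p_k\in\operatorname{int}I_k$ $(k\le\kappa)$, and a parameter $p_0\in\operatorname{int}I_{\kappa+c_0}$, let
$$\Psi_\nu=\sum_x\frac{(x+\delta d_x)^\nu-x^\nu}\delta+\sum_x\chi_x(x+\delta d_x)^\nu+\sum_{k\le\kappa}\Delta_kp_k^\nu+(\tau'-\tau)p_0^\nu-\mathfrak m(x^\nu).$$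
This is polynomial in all variables, including $\delta$. For $\delta>0$, $\Psi_\nu=0$ says that the measure with atoms at $x+\delta d_x$, $p_k$, $p_0$ and the weights above has $\nu$-th moment $B_\nu$. There are $l=h+\kappa$ unknowns $(d,p_k)$ and $s=l+1$ equations; the parameter $p_0$ makes up the difference.

**Step 3: the first $l$ equations.** At $\delta=0$, by linearity, $\Psi_1=\dots=\Psi_l=0$ says that for all $f\in\mathcal P_{\le l}$
$$\sum_xf'(x)d_x+\sum_x\chi_xf(x)+\sum_{k\le\kappa}\Delta_kf(p_k)+(\tau'-\tau)f(p_0)=\mathfrak m(f); \tag{6}$$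
for constant $f$ this holds trivially, since the weight changes sum to $0$ and $\mathfrak m(1)=0$. The Jacobian in the $l$ unknowns is the matrix of $f'\mapsto\big((f'(x))_x,(\Delta_kf'(p_k))_k\big)$ on $\mathcal P_{\le l-1}$. These are values at $l$ distinct points, up to the factors $\Delta_k>0$, so the Jacobian is nonsingular.

**Step 4: eliminate the displacements.** Test with $f=f_g$. Then $f_g'=Xg$ vanishes on $\mathcal X$, and for $p\in I_k$ we have $f_g(p)-f_g(x_k^+)=\int_p^{x_k^+}|X|g$. For $p\in I_k$, $k\le\kappa+3$, put
$$z=z(p)=\frac1{A_k}\int_p^{x_k^+}|X|\in[0,1],\qquad Q_k(z;g)=\frac1{A_k}\int_p^{x_k^+}|X|\,g ,$$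
the first being a decreasing homeomorphism of $I_k$ onto $[0,1]$. Let $z_k=z(p_k)$ and $\zeta=z(p_0)$. In class $c_0$ we use, with $x^\pm=x^\pm_{\kappa+c_0}$,
$$\tau f(x^-)-\tau'f(x^+)+(\tau'-\tau)f(p_0)=\tau\big(f(x^-)-f(x^+)\big)+(\tau'-\tau)\big(f(p_0)-f(x^+)\big).$$
So (6) for $f_g$ becomes
$$\mathcal E(g)=\Gamma(g),\qquad\mathcal E(g)=\sum_{k\le\kappa}D_kQ_k(z_k;g)+\sum_{c=1}^3T_c(g), \tag{7}$$
$$T_c(g)=\frac{t_c}{q(\xi_c)}Q_{\kappa+c}(1;g)\ (c\ne c_0),\qquad T_{c_0}(g)=\frac{t\,Q_{\kappa+c_0}(1;g)+(t'-t)\,Q_{\kappa+c_0}(\zeta;g)}{q(\xi_{c_0})}.$$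
The condition $f_g\in\mathcal P_{\le l}$ means $\deg g\le\kappa-1$.

**Step 5: recover the displacements.** *If $\mathcal E(g)=\Gamma(g)$ for all $g\in\mathcal P_{\le\kappa-1}$, there is a unique $d$ solving (6).* The terms of (6) other than the first give a linear functional of $f$ that vanishes on constants, so it is a functional of $f'\in\mathcal P_{\le l-1}$. By hypothesis it vanishes on $X\mathcal P_{\le\kappa-1}$. This is the kernel of the evaluation map $\mathcal P_{\le l-1}\to\mathbb R^{\mathcal X}$, which is surjective because $l-1\ge h-1$. So the functional factors uniquely through evaluation, and the coefficients are the $d_x$. They are given by testing (6) with $f'$ equal to the Lagrange interpolation polynomials of $\mathcal X$, so $d$ depends continuously on $(p_k),p_0$.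

**Step 6: the last equation.** Suppose (6) holds on $\mathcal P_{\le l}$. The polynomial $f_q$ has leading term $\frac1sx^s$, as $X$ and $q$ are monic, so $f_q-\frac1sx^s\in\mathcal P_{\le l}$. Hence
$$\tfrac1s\,\Psi_s\big|_{\delta=0}=\mathcal E(q)-\Gamma(q)=\mathcal E(q)=:\Phi. \tag{8}$$
At $\delta=0$ the whole system thus amounts to the $\kappa$ equations $\mathcal E(\pi_k)=o_kD_k$ and the one equation $\Phi=0$.

## 13. Solving for the light atoms when $\eta$ is small

**Lemma 8.** For $g\in\{\pi_1,\dots,\pi_\kappa,q\}$ and all $k\le\kappa+3$, uniformly in $z\in[0,1]$,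
$$Q_k(z;g)=z\,g(\bar x_k)+r_k\,\rho(z)\,g'(\bar x_k)+O(\eta^2).$$
Moreover $Q_k(z;g)=\int_0^zg(p(z'))\,dz'$ with $p(\cdot)$ inverse to $z(\cdot)$, so $\frac d{dz}Q_k(z;g)=g(p(z))$.

*Proof.* On $I_k$ put $x=\bar x_k+r_kv$. Then $|X|=r_k^2(1-v^2)|Y(x)|$, where $Y$ is the product over the other nodes. These stay at distance bounded below from $I_k$, so $|Y(x)|=|Y(\bar x_k)|(1+O(\eta))$. Hence $|X|\,dx/A_k$ has density $\frac34(1-v^2)(1+O(\eta))$ in $v$. So $z=z_0(v)+O(\eta)$. Expanding $g$ at $\bar x_k$,
$$Q_k=g(\bar x_k)\,z+r_k\,g'(\bar x_k)\Big(\tfrac34\int_v^1w(1-w^2)\,dw+O(\eta)\Big)+O(\eta^2).$$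
The integral term is $\rho_0(v)=\rho(z_0(v))=\rho(z)+O(\eta)$, because $\rho$ is $1$-Lipschitz. As $r_k=O(\eta)$, this is the claim. The last statement is the substitution $dz=-|X|\,dp/A_k$. $\square$

**Step 1: the approximate solution.** Let $\bar t_c=t_c$ for $c\ne c_0$ and $\bar t_{c_0}=t+\zeta(t'-t)$. Put
$$z_k^0=o_k-\frac{(-1)^k}{\hat N_k}\sum_{c=1}^3\frac{\bar t_c}{\xi_c-\mu_k}.$$
As $\xi_c-\mu_k\ge\frac12$, the sum is at most $2\big((2M+\frac12)+2M\big)=8M+1$ in absolute value. Since $\hat N_k\ge N_{\min}=2(8M+1)/o_*$ and $o_*\le o_k\le1-o_*$, we get $z_k^0\in[\frac{o_*}2,1-\frac{o_*}2]$.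

**Step 2: a contraction.** The aim is to solve $\mathcal E(\pi_k)=o_kD_k$, $1\le k\le\kappa$, for $z=(z_1,\dots,z_\kappa)$. Let
$$\mathcal T_k(z)=z_k-\frac{\mathcal E(\pi_k)-o_kD_k}{D_k}.$$
By the definition of $\pi_k$,
$$\frac{\pi_k(\xi_c)}{D_k\,q(\xi_c)}=\frac1{D_k\,q'(\mu_k)(\xi_c-\mu_k)}=\frac{(-1)^k}{\hat N_k(\xi_c-\mu_k)}.$$
By Lemma 8 and the values $\pi_k(\mu_{k'})$,
$$\mathcal E(\pi_k)=D_kz_k+\sum_c\bar t_c\,\frac{\pi_k(\xi_c)}{q(\xi_c)}+O(\eta),\qquad\text{so}\qquad\mathcal T_k(z)=z_k^0+O(\eta).$$
Also $\partial\mathcal E(\pi_k)/\partial z_{k'}=D_{k'}\pi_k(p_{k'})$, which is $D_k+O(\eta)$ for $k'=k$ and $O(\eta)$ for $k'\ne k$. So $\mathcal T$ has Lipschitz constant $O(\eta)$ on $[0,1]^\kappa$. Hence for small $\eta$ and all $\zeta\in[0,1]$, $\mathcal T$ maps $[\frac{o_*}4,1-\frac{o_*}4]^\kappa$ into itself and is a contraction there with constant at most $\frac12$. It has a unique fixed point $z(\zeta)$ in this box, and $z(\zeta)=z^0+O(\eta)$. Write $\mathcal T^\zeta$ for $\mathcal T$ at parameter $\zeta$. It depends continuously on $\zeta$, uniformly in $z$, and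
$$|z(\zeta)-z(\zeta_1)|\le2\,\big|\mathcal T^\zeta(z(\zeta_1))-\mathcal T^{\zeta_1}(z(\zeta_1))\big| ,$$
so the fixed point is continuous in $\zeta\in[0,1]$. Therefore $\Phi(\zeta)$, defined as $\mathcal E(q)$ at $(z(\zeta),\zeta)$, is continuous on $[0,1]$.

**Step 3: the end values.** Since $Q_k(0;g)=0$, at $\zeta=0$ the system and $\Phi$ are those in which class $c_0$ contributes $\frac t{q(\xi_{c_0})}Q_{\kappa+c_0}(1;g)$, and at $\zeta=1$ the same with $t'$. So each end value corresponds to a triple $(t_1,t_2,t_3)$ with one parameter per class. By uniqueness of the fixed point in the box it depends only on this triple; denote it by $\Phi(t_1,t_2,t_3)$. Use Lemma 8 with $g=q$, $q(\mu_k)=0$, $\rho(1)=0$, $D_kq'(\mu_k)=(-1)^k\hat N_k$, $r_k=\eta R_k$, and replace $\rho(z_k)$ by $\rho(z_k^0)+O(\eta)$. This gives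
$$\Phi(t_1,t_2,t_3)=t_1+t_2+t_3+\eta\sum_{k\le\kappa}(-1)^k\hat N_kR_k\,\rho(z_k^0)+O(\eta^2). \tag{9}$$
This is the additive function of Section 8 with the promised perturbation.

**Step 4: the signs.** At $(-i-j+\theta,i,j)$ with $\theta=\pm\frac12$ the sum of the parameters is $\theta$, so for small $\eta$ the sign of $\Phi$ is $\operatorname{sgn}\theta$. At $(-i-j,i,j)$ the additive part is $0$, and
$$z_{2r}^0=o-\frac{\Theta_{\mu_{2r}}(i,j)}{N_r},\qquad z_{2r-1}^0=1-o+\frac{\Theta_{\mu_{2r-1}}(i,j)}{N_r}.$$
By $\rho(1-z)=\rho(z)$ the sum in (9) is then exactly the sum in (5). So for small $\eta$, $\operatorname{sgn}\Phi(-i-j,i,j)=\sigma_{ij}$. Now fix $\eta$ so small that everything above holds for all of the finitely many sets (S1)–(S4).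

**Step 5: opposite signs at the two ends.** For each set, the two triples obtained by dropping one of the two levels of class $c_0$ have values $\Phi$ of opposite signs:

* (S1): $\theta=\mp\frac12$ for $(i,j)$.
* (S2): sign $\sigma_{ij}$ from $\theta=0$, and $-\sigma_{ij}$ from $\theta=-\frac12\sigma_{ij}$.
* (S3): $\theta=-\frac12$ for $(i,j)$ and, since $-i-j-\frac12=-(i+1)-j+\frac12$, $\theta=+\frac12$ for $(i+1,j)$.
* (S4): in the same way, with $(i,j)$ and $(i,j+1)$.

So $\Phi(0)\Phi(1)<0$ for the function $\Phi(\zeta)$ of that set.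

## 14. From $\delta=0$ to small $\delta>0$

Let $S$ be one of the sets (S1)–(S4). By continuity of $\Phi(\zeta)$ choose $0<\zeta'<\zeta''<1$ with $\Phi(\zeta')\Phi(\zeta'')<0$, and let $K=[\zeta',\zeta'']$. Staying inside $(0,1)$ keeps the extra atom away from the nodes.

**Step 1: a family of zeros at $\delta=0$.** For $\zeta\in K$ let $p_0(\zeta)$ be the point of $I_{\kappa+c_0}$ with $z(p_0(\zeta))=\zeta$. Sections 12 and 13 give a zero $w(\zeta)=(d,p_k)(\zeta)$ of $G=(\Psi_1,\dots,\Psi_l)$ at $\delta=0$, $p_0=p_0(\zeta)$, continuous in $\zeta$. Its Jacobian $\mathcal B(\zeta)$ in $(d,p_k)$ is nonsingular. All $p_k(\zeta)$ and $p_0(\zeta)$ stay in compact subsets of the interiors of their intervals.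

**Step 2: extend to small $\delta$, uniformly on $K$.** Write $G(w,\delta,\zeta)$. Both $G$ and $\partial_wG$ are continuous, and $\mathcal B(\zeta)^{-1}$ is bounded on the compact set $K$. The derivative of
$$w\mapsto w-\mathcal B(\zeta)^{-1}G(w,\delta,\zeta)$$
is $0$ at $w=w(\zeta)$, $\delta=0$. So there are $r,\delta_0>0$ such that for $\zeta\in K$, $0\le\delta\le\delta_0$ this map has Lipschitz constant at most $\frac12$ on the closed $r$-ball about $w(\zeta)$ and moves its center by at most $r/2$. Here $r$ is taken so small that the $p_k$-coordinates stay in $\operatorname{int}I_k$. The map sends the ball into itself and has a unique fixed point $w(\delta,\zeta)$ there, continuous in $(\delta,\zeta)$, with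
$$|w(\delta,\zeta)-w(\zeta)|\le2\,\big|\mathcal B(\zeta)^{-1}G(w(\zeta),\delta,\zeta)\big|\to0$$
uniformly on $K$ as $\delta\to0$. It solves $\Psi_1=\dots=\Psi_l=0$.

**Step 3: the last equation.** By (8), along these solutions $\Psi_s\to s\,\Phi(\zeta)$ uniformly on $K$ as $\delta\to0$. So for small $\delta>0$, $\Psi_s$ has opposite signs at $\zeta'$ and $\zeta''$, and by continuity it vanishes for some $\zeta\in K$.

**Step 4: admissibility.** At this $\zeta$ the measure with atoms at $x+\delta d_x$, $p_k$, $p_0$ has moments $B_1,\dots,B_s$. For small $\delta$ it has $s$ distinct atoms in the intended order, because the $d_x$ are bounded and the $p_k,p_0$ stay away from the nodes. Its weights $1+\delta\chi_x$, $\delta\Delta_k$, $\delta(\tau'-\tau)$ are positive, its total mass is $h=W$, and its level set is exactly $S$. So $S$ is admissible for $B$.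

There are finitely many sets $S$, and $\eta$, $\mathfrak m$ and the formulas for $E$ and $B$ do not depend on $S$. So one $\delta$ serves all of them, with the same $E$ and the same $B$. By the reduction in Section 7 this proves Proposition 7, and with it Theorem 2. $\blacksquare$
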